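\title{Limits of martingale diffusions in dimension two and higher}

\begin{abstract}
We prove that for $d\ge2$ every c\`adl\`ag process in $\mathbb R^d$, and more generally every process that is right-continuous in probability, is a limit of martingale diffusions in the sense of finite-dimensional distributions, and that for $d\ge3$ the diffusions can be taken time-homogeneous. This confirms a conjecture of Lowther. In fact a process is such a limit if and only if it is a limit of processes with continuous paths, and the diffusion coefficients can be taken diagonal, smooth and uniformly elliptic. The approximating diffusions move one coordinate at a time along an exponential martingale, while the resting coordinates remember which path is being followed. In the homogeneous case the logarithm of the distance to the current target serves as a clock.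
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d\ge1$. A $d$-dimensional \emph{martingale diffusion} is a continuous adapted process $X=(X_t)_{t\ge0}$ on a filtered probability space $(\Omega,\mathcal F,(\mathcal F_t)_{t\ge0},\mathbb P)$ such that $X_0$ is integrable, $X$ solves a stochastic differential equation
\begin{equation}\label{eq:sde}
dX_t=\sigma(t,X_t)\,dW_t ,
\end{equation}
where $W$ is an $m$-dimensional $(\mathcal F_t)$-Brownian motion and $\sigma:\mathbb R_+\times\mathbb R^d\to\mathbb R^{d\times m}$ is Borel measurable, and $X$ is an $(\mathcal F_t)$-martingale and a strong Markov process with respect to $(\mathcal F_t)$. It is \emph{homogeneous} if $\sigma$ does not depend on $t$. All martingale diffusions in this paper come from the following textbook fact: if $\sigma$ is Borel, Lipschitz in $x$ uniformly in $t$, with $\sigma(\cdot,0)$ bounded, and if $X_0$ is bounded and $\mathcal F_0$-measurable, then \eqref{eq:sde} has a unique strong solution, and this solution is a square-integrable martingale and strong Markov.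

A sequence of processes $X^r$, possibly defined on different probability spaces, converges to $X$ \emph{in the sense of finite-dimensional distributions} if for all $t_1<\dots<t_k$ in $\mathbb R_+$ the law of $(X^r_{t_1},\dots,X^r_{t_k})$ converges weakly to the law of $(X_{t_1},\dots,X_{t_k})$. Throughout, a \emph{limit} is the limit of a sequence in this sense. We ask which processes are limits of martingale diffusions.

A martingale diffusion has three structural properties: its paths are continuous, it is a martingale, and it is Markov. The convergence above tests laws at finitely many fixed times against bounded continuous functions. It therefore does not see what happens during a short time interval, on an event of small probability, or at a small spatial scale. A jump can be hidden in a short interval, and the mean of a martingale can be hidden on an unlikely event; Example~\ref{ex:transport} does both already for $d=1$. The Markov property is different, because memory would have to be hidden in small spatial displacements, and whether there is room for this depends on the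 dimension. Two facts from \cite{Lowther} mark the contrast. For $d=1$, a limit of martingale diffusions that is continuous in probability is strong Markov and almost-continuous (the latter notion is not needed here). For $d=2$, there is a sequence of martingale diffusions with Lipschitz coefficients that converges to a discontinuous, non-Markov process. Once all three properties can be lost, one may guess that nothing at all survives, and this is the conjecture posed in \cite{Lowther}:
\begin{quote}
For $d>1$, every $d$-dimensional c\`adl\`ag process is a limit of martingale diffusions. For $d>2$, every such process is a limit of homogeneous martingale diffusions.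
\end{quote}
We prove both parts. A process $X$ is \emph{right-continuous in probability} if $X_s\to X_t$ in probability as $s\downarrow t$, for every $t\ge0$; every c\`adl\`ag process has this property. Call $\sigma$ a \emph{smooth diagonal coefficient} if $\sigma=\mathrm{diag}(\sigma_1,\dots,\sigma_d)$ with each $\sigma_k\in C^\infty(\mathbb R_+\times\mathbb R^d)$ bounded with bounded derivatives of all orders. Such a $\sigma$ is bounded and Lipschitz.

\begin{theorem}\label{thm:main}
Let $X$ be an $\mathbb R^d$-valued process on $\mathbb R_+$ that is right-continuous in probability.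
\begin{enumerate}
\item[(1)] If $d\ge2$, then $X$ is a limit of martingale diffusions $dX^r=\sigma_r(t,X^r)\,dW$.
\item[(2)] If $d\ge3$, then $X$ is a limit of homogeneous martingale diffusions $dX^r=\sigma_r(X^r)\,dW$.
\end{enumerate}
In both cases $\sigma_r$ can be taken to be a smooth diagonal coefficient, and $X^r_0$ to take finitely many values.
\end{theorem}

The limit $X$ need not be integrable, a martingale, or Markov. All the randomness of $X$ is encoded in the initial values $X_0^r$, which nevertheless converge in law to $X_0$. The coefficients behind Theorem~\ref{thm:main} are degenerate, but degeneracy is not what makes the construction work, and the method identifies all possible limits.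

\begin{theorem}\label{thm:class}
Let $d\ge2$ and let $X=(X_t)_{t\ge0}$ be any $\mathbb R^d$-valued process. The following are equivalent.
\begin{enumerate}
\item[(1)] $X$ is a limit of martingale diffusions.
\item[(2)] $X$ is a limit of processes with continuous paths.
\item[(3)] $X$ is a limit of martingale diffusions with smooth diagonal coefficients $\sigma_r$ that are uniformly elliptic: $\sigma_r\ge\rho_rI$ for constants $\rho_r>0$.
\end{enumerate}
If $d\ge3$, these are also equivalent to \textup{(1)} and to \textup{(3)} with $\sigma_r$ independent of $t$.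
\end{theorem}

So, of the three properties of the approximating processes, only path continuity restricts the limit. It does restrict it: Corollary~\ref{cor:baire} shows that a deterministic path is a limit exactly when it is of Baire class one.

The hypothesis $d>1$ cannot be dropped. Let $\xi=\pm1$ with probability $\frac12$ each. The continuous process $\xi(1-t)$ is not Markov, since its value $0$ at time $1$ carries no information on $\xi$, which determines the future. By the one-dimensional result quoted above it is not a limit of one-dimensional martingale diffusions. By Theorem~\ref{thm:main}, the process $(\xi(1-t),0)$ is a limit of two-dimensional ones, and $(\xi(1-t),0,\dots,0)$ is a limit of homogeneous ones when $d\ge3$. The homogeneous case in dimension $d=2$ is not part of the conjecture, and we make no claim about it.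

Section~\ref{sec:exp} shows the three mechanisms of the proof (transport, memory, clock) on small examples. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to the problem of steering a diffusion along finitely many polygonal chains, which Sections~\ref{sec:inhom} and~\ref{sec:hom} solve with time-dependent and with homogeneous coefficients. Section~\ref{sec:class} proves Theorem~\ref{thm:class}.

\medskip
\noindent\emph{Notation.} $|\cdot|$ is the sup-norm on $\mathbb R^d$. The $k$th coordinate of a process $X$ is $X^k$, and that of a point $x$ is $x_k$. All filtrations that we construct satisfy the usual conditions (right-continuity and completeness), so that first entrance times of continuous adapted processes into open or closed sets are stopping times. We fix an even function $\varphi\in C^\infty(\mathbb R;[0,1])$ with $\varphi=1$ on $[-1,1]$ and $\varphi=0$ outside $(-2,2)$, and for $R>0$ we put $b_R(z)=z\,\varphi(z/R)$, a smooth compactly supported function equal to $z$ on $[-R,R]$.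

\section{Exponential martingales: transport, memory, clock}\label{sec:exp}

For a continuous local martingale $M$ with $M_0=0$ let $\mathcal E(M)_t=\exp(M_t-\frac12\langle M\rangle_t)$. Since $\langle M/2\rangle=\langle M\rangle/4$, we have the identity
\begin{equation}\label{eq:square}
\mathcal E(M)_t=\mathcal E(M/2)_t^2\;e^{-\langle M\rangle_t/4}.
\end{equation}
The only probabilistic estimate in Sections~\ref{sec:inhom} and~\ref{sec:hom} is the following maximal inequality, applied to multiples of the same martingales.

\begin{lemma}\label{lem:max}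
If $M$ is a continuous local martingale with $M_0=0$, then $\mathbb P\big(\sup_{t\ge0}\mathcal E(M)_t>x\big)\le1/x$ for all $x>0$.
\end{lemma}

\begin{proof}
By It\^o's formula $\mathcal E(M)$ is a nonnegative local martingale started at $1$, hence a supermartingale by Fatou's lemma. With $\tau=\inf\{t:\mathcal E(M)_t\ge x\}$, optional stopping gives $1\ge\mathbb E\,\mathcal E(M)_{\tau\wedge t}\ge x\,\mathbb P(\tau\le t)$. Let $t\to\infty$.
\end{proof}

Together, \eqref{eq:square} and Lemma~\ref{lem:max} say that $\mathcal E(M)$ is unlikely ever to be large, and is likely to be tiny once $\langle M\rangle$ is large. Exponential martingales enter through linear equations that hold on a random time interval.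

\begin{lemma}\label{lem:linear}
Let $B$ be a one-dimensional $(\mathcal F_t)$-Brownian motion and $D_t=D_0+\int_0^ts_u\,dB_u$. Let $\tau,\lambda$ be stopping times and $g$ a bounded progressively measurable process such that $s_t=D_tg_t$ whenever $\tau\le t<\lambda$. Put $M_t=\int_0^t1_{[\tau,\lambda)}(u)\,g_u\,dB_u$. Then almost surely $D_t=D_\tau\,\mathcal E(M)_t$ for all finite $t$ with $\tau\le t\le\lambda$.
\end{lemma}

\begin{proof}
Let $Y=D/\mathcal E(M)$. It\^o's formula gives $d(1/\mathcal E(M))=\mathcal E(M)^{-1}(-dM+d\langle M\rangle)$, and the product rule gives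
\[
1_{[\tau,\lambda)}\,dY=1_{[\tau,\lambda)}\,\mathcal E(M)^{-1}\big((s-Dg)\,dB+(Dg^2-sg)\,du\big)=0 .
\]
So $Y$ is constant on $[\tau,\lambda]$, and $\mathcal E(M)_\tau=1$ because $M$ vanishes on $[0,\tau]$.
\end{proof}

\begin{example}[Transport]\label{ex:transport}
Let $d=1$, $x\ne y$, $X_0=x$, and $\sigma_r(t,z)=r\,(z-y)$ for $t\in[1-\frac1r,1)$, $\sigma_r(t,z)=0$ otherwise. Then $X_t=x$ for $t\le1-\frac1r$, and by Lemma~\ref{lem:linear}, for $t\ge1$,
\[
X_t=y+(x-y)\exp\big(\sqrt r\,G-\tfrac r2\big),\qquad G=\sqrt r\,(W_1-W_{1-1/r})\sim\mathcal N(0,1).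
\]
The exponential tends to $0$ in probability as $r\to\infty$. The limit is the deterministic path equal to $x$ on $[0,1)$ and to $y$ on $[1,\infty)$, which is neither continuous nor a martingale. The mean $\mathbb EX_t=x$ is preserved by an event of vanishing probability on which the exponential is huge.
\end{example}

\begin{example}[Memory]\label{ex:memory}
Let $d=2$, let $\xi=\pm1$ with probability $\frac12$ each, and let $Z_t=(\xi,0)$ for $t\in[0,1)\cup[2,\infty)$ and $Z_t=(0,0)$ for $t\in[1,2)$. This process is not Markov: $Z_1$ is constant while $Z_2=Z_0$. Take $X_0=(\xi,\xi/r)$ independent of $W$, let $\sigma_2=0$, and let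
\[
\sigma_1(t,x)=r\,x_1\ \text{ on }[1-\tfrac1r,1),\qquad\sigma_1(t,x)=r\,(x_1-rx_2)\ \text{ on }[2-\tfrac1r,2),
\]
and $\sigma_1=0$ at all other times. The second coordinate never moves, so $rX^2_t=\xi$, and during the second burst the first coordinate is transported to the target $\xi$. As in Example~\ref{ex:transport}, $X^1_1=\xi\,\mathcal E'$ and $X^1_2=\xi+(X^1_1-\xi)\,\mathcal E''$, where $\mathcal E',\mathcal E''$ have the law of $\exp(\sqrt r\,G-\frac r2)$, and $X^1$ is constant outside the bursts. Hence $X_t\to Z_t$ in probability for every $t$. The label $\xi/r$ is invisible in the limit, but the coefficient can read it.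
\end{example}

In general both coordinates have to move. We shall let them move in turns, and at each moment the resting coordinates carry the label. A homogeneous coefficient must in addition know when to start the next move. The clock is provided by the transport itself.

\begin{example}[Clock]\label{ex:clock}
Let $d=2$, $h>0$, $\delta\in(0,1)$, $L=\log(1/\delta)$, $\kappa^2=2L/h$, $X_0=(1,0)$ and
\[
\sigma_1(x)=\kappa\,x_1,\qquad\sigma_2(x)=\kappa\,b_{1/\delta}(x_2-1)\,\varphi(x_1/\delta).
\]
We claim that, as $\delta\to0$, $X_t\to(0,0)$ in probability for $0<t<h$ and $X_t\to(0,1)$ in probability for $t>h$. The first coordinate is $X^1_t=\exp(\kappa W^1_t-\frac12\kappa^2t)=\delta^{t/h}e^{\kappa W^1_t}$. Fix $T>0$ and $\varepsilon\in(0,\frac12)$. Since $\kappa/L\to0$, with probability tending to $1$ we have $|\kappa W^1_t|\le\varepsilon L$ for all $t\le T$, that is,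
\[
\delta^{t/h+\varepsilon}\le X^1_t\le\delta^{t/h-\varepsilon}\qquad(t\le T).
\]
In particular $X^1_t\to0$ in probability for each $t>0$. On this event, and once $\delta^\varepsilon\le\frac12$, we have $X^1_t\ge2\delta$ for $t\le(1-2\varepsilon)h$ and $X^1_t\le\delta$ for $t\ge(1+\varepsilon)h$: the \emph{gate} $\varphi(X^1_t/\delta)$ is $0$ on the first range and $1$ on the second. On the first range the martingale $X^2$ has zero quadratic variation, so $X^2=0$. By Lemma~\ref{lem:linear}, $X^2-1=-\mathcal E(M)$ with $dM=\kappa\,\varphi(\delta(X^2-1))\,\varphi(X^1/\delta)\,dW^2$. Fix $x>1$. Outside an event of probability $1/x$ we have $\mathcal E(M/2)\le x$, so by \eqref{eq:square} $|X^2-1|\le x^2\le1/\delta$ for small $\delta$; then the cutoff $\varphi(\delta(X^2-1))$ equals $1$, and $|X^2_t-1|\le x^2\exp(-\frac14\kappa^2(t-(1+\varepsilon)h))\to0$ for $(1+\varepsilon)h<t\le T$. As $\varepsilon$, $x$ and $T$ are arbitrary, the claim follows.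
\end{example}

The macroscopic part of a move is over almost at once; the rest of the time is spent approaching the target at microscopic scales, where the distance is about $\delta^{t/h}$ and so records the time. Note also that the gate opens fully only because $X^1$ keeps contracting from $2\delta$ to $\delta$ after $X^2$ has begun to move. This overlap of consecutive moves is the main technical point of Section~\ref{sec:hom}.

\section{Reduction to chains}\label{sec:reduction}

\subsection{Continuous targets}

The core of both theorems is an approximation result for continuous processes, in which the target and the diffusion are coupled.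

\begin{proposition}\label{prop:cont}
Let $d\ge2$, let $Z$ be an $\mathbb R^d$-valued process with continuous paths, and let $T,\eta>0$. On the product of the probability space of $Z$ with a space carrying a $d$-dimensional Brownian motion $W$ there is a martingale diffusion $d\hat X=\sigma(t,\hat X)\,dW$, with a smooth diagonal coefficient $\sigma$ and with $\hat X_0$ taking finitely many values, such that
\[
\sup_{0\le t\le T}\mathbb P\big(|\hat X_t-Z_t|>\eta\big)\le\eta .
\]
If $d\ge3$, then $\sigma$ can be chosen independent of $t$.
\end{proposition}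

\begin{remark}\label{rem:sup}
The supremum cannot be moved inside the probability. If $M$ is a real continuous martingale, then $E=\{\sup_{t\le1}|M_t-t|<\eta\}$ has probability at most $2\eta$. Indeed, let $E_0=\{|M_0|<\eta\}$ and $\tau=1\wedge\inf\{t:|M_t-t|\ge\eta\}$. Then $1_E\le\tau1_{E_0}\le(M_\tau+\eta)1_{E_0}$, and $\mathbb E[M_\tau1_{E_0}]=\mathbb E[M_01_{E_0}]\le\eta$. A martingale that follows a drift must make excursions; what can be arranged is that each fixed time is unlikely to fall into one.
\end{remark}

We use Proposition~\ref{prop:cont} through the following form of Slutsky's lemma.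

\begin{lemma}\label{lem:slutsky}
Suppose that $Z^r$ converges to $X$ in the sense of finite-dimensional distributions, that $Y^r$ is defined on a space that also carries $Z^r$, and that $\mathbb P(|Y^r_t-Z^r_t|>\eta)\to0$ for all $t\ge0$ and $\eta>0$. Then $Y^r$ converges to $X$ in the same sense.
\end{lemma}

\begin{proof}
Weak convergence may be tested on Lipschitz functions $F$ with $|F|\le1$. If $F$ has Lipschitz constant $\Lambda$, then $\mathbb E|F(Y^r_{t_1},\dots,Y^r_{t_k})-F(Z^r_{t_1},\dots,Z^r_{t_k})|\le\Lambda\eta+2\sum_{i}\mathbb P(|Y^r_{t_i}-Z^r_{t_i}|>\eta)$. Let $r\to\infty$ and then $\eta\to0$.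
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:cont}]
Since $X$ is only right-continuous in probability, we interpolate values sampled slightly to the right. For $r\ge1$ let $Z^r$ be the process that on $[\frac kr,\frac{k+1}r]$ interpolates linearly from $X_{(k+1)/r}$ at time $\frac kr$ to $X_{(k+2)/r}$ at time $\frac{k+1}r$, for $k=0,1,2,\dots$. It has continuous paths, and for $t\in[\frac kr,\frac{k+1}r)$,
\[
|Z^r_t-X_t|\le|X_{(k+1)/r}-X_t|+|X_{(k+2)/r}-X_t| ,
\]
where both sampling times lie in $(t,t+\frac2r]$. Hence $Z^r_t\to X_t$ in probability for every $t\ge0$, and $Z^r$ converges to $X$ by Lemma~\ref{lem:slutsky} applied to the constant sequence $X$. This is the only use of right-continuity in probability. Now let $X^r$ be the diffusion of Proposition~\ref{prop:cont} for $Z^r$, $T=r$ and $\eta=1/r$, and apply Lemma~\ref{lem:slutsky} again.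
\end{proof}

\subsection{Chains}

To prove Proposition~\ref{prop:cont} we replace $Z$ by one of finitely many deterministic polygonal paths that change one coordinate per time step, cyclically. For $q\in\mathbb Z$ let $i(q)\in\{1,\dots,d\}$ be given by $i(q)\equiv q+1\pmod d$, so that any $d$ consecutive integers $q$ produce each coordinate index exactly once.

\begin{definition}
A \emph{family of chains} consists of a step length $h>0$, an integer $N\ge1$, a finite index set $\mathcal J$, and real numbers $y^j_q$ ($j\in\mathcal J$, $-d\le q\le N-1$) that are all pairwise distinct. For $0\le n\le N$ the \emph{$n$th vertex} of chain $j$ is the point $a^j_n\in\mathbb R^d$ with coordinates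
\[
a^j_{n,i(q)}=y^j_q,\qquad n-d\le q\le n-1 .
\]
\end{definition}

Thus $a^j_{n+1}$ arises from $a^j_n$ by changing only coordinate $i(n)$, from $y^j_{n-d}$ to $y^j_n$. Because the numbers $y^j_q$ are pairwise distinct, any single coordinate of a vertex identifies the chain, and also the step at which this coordinate was last changed. This is the label of Example~\ref{ex:memory}.

\begin{proposition}\label{prop:chain}
Let a family of chains and $\alpha\in(0,1)$ be given, and let $d\ge2$. There is a smooth diagonal coefficient $\sigma$, which can be chosen independent of $t$ if $d\ge3$, with the following property. For each $j\in\mathcal J$ let $X$ be the solution of \eqref{eq:sde} with $X_0=a^j_0$. Then there are an event $H$ with $\mathbb P(H)\ge1-\alpha$ and random variables $\Xi_0,\dots,\Xi_{N-1}\ge0$ with $\mathbb P(\Xi_n>x)\le1/x$ for all $x>0$ such that, on $H$, for every $t\in[0,(N-1)h]$ there is $n\in\{0,\dots,N-1\}\cap[\frac th-2,\frac th+1]$ with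
\begin{equation}\label{eq:follow}
|X^{i(q)}_t-y^j_q|\le\alpha\quad(n-d<q<n),\qquad|X^{i(n)}_t-y^j_n|\le\big(|y^j_n-y^j_{n-d}|+\alpha\big)\,\Xi_n .
\end{equation}
\end{proposition}

In \eqref{eq:follow}, $n$ is the number of the move in progress at time $t$. It may differ from $\lfloor t/h\rfloor$ because the clock of a homogeneous diffusion is not exact. The $d-1$ resting coordinates are at their targets up to $\alpha$. The moving coordinate is off by at most the length of the move times the maximum $\Xi_n$ of an exponential martingale. All $N$ maxima need not be moderate simultaneously (Remark~\ref{rem:sup}), but a fixed time $t$ involves at most four of them, and the moves are short because $Z$ is continuous.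

\begin{proof}[Proof of Proposition~\ref{prop:cont} from Proposition~\ref{prop:chain}]
Fix $\alpha\in(0,1)$ with $7\sqrt\alpha\le\eta$. Since the paths of $Z$ are uniformly continuous on $[0,T+1]$, there is $h\in(0,1)$ such that
\[
\Theta=\sup\{|Z_s-Z_{s'}|:\ s,s'\le T+1,\ |s-s'|\le(d+2)h\}
\]
satisfies $\mathbb P(\Theta>\alpha)\le\alpha$. Let $N=\lceil T/h\rceil+1$ and let $V=(V_q)_{q=-d}^{N-1}$ with $V_q=Z^{i(q)}_{q^+h}$, where $q^+=\max(q,0)$. All sampling times satisfy $q^+h\le T+h\le T+1$.

\emph{The chains.} Choose $K$ with $\mathbb P(|V|>K)\le\alpha$, and partition the cube $[-K,K]^{N+d}$ into finitely many nonempty Borel sets $Q^j$, $j\in\mathcal J$, of diameter at most $\alpha/2$. Pick $v^j\in Q^j$, and then choose numbers $y^j_q$ with $|y^j_q-v^j_q|\le\alpha/2$ one after another, each avoiding the finitely many values chosen before. This is a family of chains. Let $J=j$ on $\{V\in Q^j\}$, and let $J$ be a fixed element of $\mathcal J$ on $\{|V|>K\}$. Then $|y^J-V|\le\alpha$ outside an event of probability at most $\alpha$.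

\emph{The diffusion.} Let $\sigma$ be as in Proposition~\ref{prop:chain} and let $W$ be a Brownian motion independent of $Z$, on the product space. Apply Proposition~\ref{prop:chain} in the augmented filtration of $W$ to obtain, for each $j$, a solution $X^{(j)}$ started at $a^j_0$, an event $H^j$ and variables $\Xi^j_n$, all independent of $Z$. Let $(\mathcal F_t)$ be the usual augmentation of $\sigma(J,W_s:s\le t)$ and let $\hat X=X^{(J)}$. Since $J$ is $\mathcal F_0$-measurable and $W$ is an $(\mathcal F_t)$-Brownian motion, $\hat X$ solves \eqref{eq:sde} with $\hat X_0=a^J_0$, so it is a martingale diffusion. By independence, the event $H=\bigcup_j(\{J=j\}\cap H^j)$ has probability at least $1-\alpha$, and $\Xi_n=\Xi^J_n$ satisfies $\mathbb P(\Xi_n>x)\le1/x$.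

\emph{The estimate.} Fix $t\le T$; then $t\le(N-1)h$. The interval $[\frac th-2,\frac th+1]$ contains at most four integers. Hence, outside an event of probability at most $3\alpha+4\sqrt\alpha\le7\sqrt\alpha$, the following hold together: $H$ occurs, $|y^J-V|\le\alpha$, $\Theta\le\alpha$, and $\Xi_n\le\alpha^{-1/2}$ for all $n\in\{0,\dots,N-1\}$ in that interval. Let $n$ be as in \eqref{eq:follow} and $n-d\le q\le n$. Then $\frac th-2-d\le q\le\frac th+1$. If $q\ge0$ this gives $|qh-t|\le(d+2)h$, and if $q<0$ it gives $t\le(d+2)h$; in both cases $|q^+h-t|\le(d+2)h$, and so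
\[
|y^J_q-Z^{i(q)}_t|\le|y^J_q-V_q|+|V_q-Z^{i(q)}_t|\le2\alpha .
\]
For $n-d<q<n$ it follows that $|\hat X^{i(q)}_t-Z^{i(q)}_t|\le3\alpha$. Since $i(n-d)=i(n)$, both $y^J_n$ and $y^J_{n-d}$ are within $2\alpha$ of $Z^{i(n)}_t$, so $|y^J_n-y^J_{n-d}|\le4\alpha$ and $|\hat X^{i(n)}_t-Z^{i(n)}_t|\le2\alpha+5\alpha\,\Xi_n\le7\sqrt\alpha$. Therefore $\mathbb P(|\hat X_t-Z_t|>7\sqrt\alpha)\le7\sqrt\alpha$ for every $t\le T$.
\end{proof}

\subsection{Tubes}\label{sec:tubes}

It remains to prove Proposition~\ref{prop:chain}. Fix the family of chains and $\alpha$. Let $\Delta>0$ be the smallest distance between two different numbers $y^j_q$, and put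
\[
w=\min(\Delta/10,\alpha),\qquad A=\Delta+\max|y^j_q-y^l_p| .
\]
The $n$th move of chain $j$ takes place along the line through $a^j_n$ and $a^j_{n+1}$, which is parallel to the $i(n)$th axis. For $0\le n\le N-1$ we surround this line by an inner and an outer \emph{tube},
\[
T^j_n=\{x:|x_k-a^j_{n,k}|\le2w\ \ \forall k\ne i(n)\},\qquad U^j_n=\{x:|x_k-a^j_{n,k}|\le4w\ \ \forall k\ne i(n)\},
\]
and we let
\[
\psi^j_n(x)=\prod_{k\ne i(n)}\varphi\Big(\frac{x_k-a^j_{n,k}}{2w}\Big),
\]
a smooth function with values in $[0,1]$ and bounded derivatives of all orders, equal to $1$ on $T^j_n$ and to $0$ outside $U^j_n$. Two different numbers $y$ are at distance at least $\Delta>8w$, whence the separation rule: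
\begin{equation}\label{eq:sep}
\text{if }a^j_{n,k}\ne a^l_{p,k}\text{ for some }k\notin\{i(n),i(p)\},\text{ then }U^j_n\cap U^l_p=\emptyset .
\end{equation}
Figure~\ref{fig:tubes} shows the planar case.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\fill[gray!25] (-0.5,-0.13) rectangle (6.2,0.13);
\fill[gray!25] (-0.5,1.37) rectangle (6.2,1.63);
\fill[gray!25] (1.87,-0.8) rectangle (2.13,2.4);
\draw[dashed] (4.87,-0.8)--(4.87,2.4) (5.13,-0.8)--(5.13,2.4);
\draw[thick,->] (0.4,0)--(1.92,0);
\draw[thick,->] (2,0)--(2,1.42);
\draw[thick,->] (2,1.5)--(3.52,1.5);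
\fill (0.4,0) circle (1.6pt) (2,0) circle (1.6pt) (2,1.5) circle (1.6pt) (3.6,1.5) circle (1.6pt);
\node at (0.4,-0.42) {$a^j_0$};
\node at (2.45,-0.42) {$a^j_1$};
\node at (1.55,1.95) {$a^j_2$};
\node at (3.6,1.95) {$a^j_3$};
\node[right] at (6.2,0) {$T^j_0$};
\node[right] at (6.2,1.5) {$T^j_2$};
\node[above] at (2,2.4) {$T^j_1$};
\node[above] at (5,2.4) {$T^l_1$};
\end{tikzpicture}
\caption{A chain $a^j_0,\dots,a^j_3$ in the plane, which changes one coordinate at a time, with the tubes $T^j_0,T^j_1,T^j_2$ around its three moves (shaded) and a tube $T^l_1$ of another chain (dashed). Parallel tubes are disjoint, but in the plane every vertical tube crosses every horizontal one.}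
\label{fig:tubes}
\end{figure}

\section{Time-dependent coefficients}\label{sec:inhom}

Let $d\ge2$. When $\sigma$ may depend on $t$, we perform the $n$th move of all chains during the \emph{slot} $[nh,(n+1)h]$. In this slot only the parallel tubes $U^l_n$, $l\in\mathcal J$, are switched on. They are pairwise disjoint by \eqref{eq:sep}: since $d\ge2$ there is $k\ne i(n)$, and $a^j_{n,k}\ne a^l_{n,k}$ for $j\ne l$. This is the only use of $d\ge2$; for $d=1$ there is no resting coordinate to select the target.

Fix $\vartheta\in C_c^\infty((0,1))$ with $\vartheta\ge0$ and $\int\vartheta^2=1$; it switches the coefficient on and off smoothly in time. Put $R=AN^2/\alpha^2$ and choose $\kappa>0$ with $Re^{-\kappa^2h/4}\le w$. For $t\in[nh,(n+1)h)$, $0\le n\le N-1$, let $\sigma(t,x)$ be the diagonal matrix whose only nonzero entry is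
\[
\sigma_{i(n)}(t,x)=\kappa\,\vartheta\Big(\frac{t-nh}h\Big)\sum_{l\in\mathcal J}b_R(x_{i(n)}-y^l_n)\,\psi^l_n(x),
\]
and let $\sigma(t,\cdot)=0$ for $t\ge Nh$. Each summand is smooth with compact support in $(nh,(n+1)h)\times\mathbb R^d$, because $b_R$ confines $x_{i(n)}$ and $\psi^l_n$ confines the other coordinates. So $\sigma$ is a smooth diagonal coefficient. The cutoff at the level $R$ serves only to make $\sigma$ bounded, and $R$ is so large that with high probability it is never felt.

\begin{proof}[Proof of Proposition~\ref{prop:chain} with time-dependent $\sigma$]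
Start $X$ at $a^j_0$ and drop the superscript $j$. For $0\le n\le N$ let $E_n=\{|X_{nh}-a_n|\le w\}\in\mathcal F_{nh}$. For $0\le n\le N-1$ let $D_n=X^{i(n)}-y_n$, let $\lambda_n$ be the stopping time equal to $(n+1)h$ on $E_n$ and to $nh$ off $E_n$, and put
\[
M^n_t=\kappa\int_0^t1_{[nh,\lambda_n)}(s)\,\vartheta\Big(\frac{s-nh}h\Big)\varphi\big(D_n(s)/R\big)\,dW^{i(n)}_s,\qquad\Xi_n=\sup_{t\ge0}\mathcal E(M^n)_t .
\]
Lemma~\ref{lem:max} gives $\mathbb P(\Xi_n>x)\le1/x$, and it shows that
\[
H=\Big\{\sup_{t\ge0}\mathcal E(M^n/2)_t\le N/\alpha\ \text{ for }0\le n\le N-1\Big\}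
\]
has probability at least $1-N\cdot\alpha/N=1-\alpha$.

During slot $n$ the coordinates $k\ne i(n)$ are constant. On $E_n$ they are within $w$ of $a_{n,k}$, so $X_t\in T^j_n$ throughout the slot, $\psi^j_n(X_t)=1$, and $\psi^l_n(X_t)=0$ for $l\ne j$. Thus $\sigma_{i(n)}(t,X_t)=D_n(t)\cdot\kappa\,\vartheta(\frac{t-nh}h)\varphi(D_n(t)/R)$ for $nh\le t<\lambda_n$, and Lemma~\ref{lem:linear} gives, on $E_n$,
\begin{equation}\label{eq:slot}
D_n(t)=D_n(nh)\,\mathcal E(M^n)_t\quad(nh\le t\le(n+1)h),\qquad|D_n(nh)|\le|y_n-y_{n-d}|+w\le A,
\end{equation}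
where the bound holds because $a_{n,i(n)}=y_{n-d}$.

We show by induction that $H\subset E_n$ for all $n\le N$, up to null sets. The case $n=0$ holds as $X_0=a_0$. On $H\cap E_n$, \eqref{eq:slot} and \eqref{eq:square} give $|D_n(t)|\le A(N/\alpha)^2e^{-\langle M^n\rangle_t/4}=Re^{-\langle M^n\rangle_t/4}$ in slot $n$. In particular $|D_n|\le R$, so $\varphi(D_n/R)=1$ throughout the slot, $\langle M^n\rangle_{(n+1)h}=\kappa^2h\int\vartheta^2=\kappa^2h$, and $|D_n((n+1)h)|\le Re^{-\kappa^2h/4}\le w$. Since $a_{n+1,i(n)}=y_n$ and $a_{n+1,k}=a_{n,k}$ for $k\ne i(n)$, the event $E_{n+1}$ occurs.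

Finally let $t\in[0,(N-1)h]$ and $n=\lfloor t/h\rfloor\in[\frac th-1,\frac th]$. On $H\subset E_n$ the resting coordinates satisfy $|X^{i(q)}_t-y_q|\le w\le\alpha$ for $n-d<q<n$, and \eqref{eq:slot} gives the second inequality in \eqref{eq:follow}.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}(1).

\section{Homogeneous coefficients}\label{sec:hom}

Let $d\ge3$. In Section~\ref{sec:inhom} the time variable did two jobs: it told the coefficient which move is in progress, and it fixed the duration of each move. Now the position must do both. The first job is possible because, for $d\ge3$, tubes of unrelated moves do not meet. The second is done by the clock of Example~\ref{ex:clock}, used $N$ times in a row.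

\subsection{Disjoint tubes}

\begin{lemma}\label{lem:disjoint}
Let $d\ge3$. Then $U^j_n\cap U^l_p=\emptyset$ unless $j=l$ and $|n-p|\le1$.
\end{lemma}

\begin{proof}
By \eqref{eq:sep} it suffices to find $k\notin\{i(n),i(p)\}$ with $a^j_{n,k}\ne a^l_{p,k}$. If $j\ne l$, any $k\notin\{i(n),i(p)\}$ will do, and there is one since $d\ge3$. Let $j=l$ and $n\ge p+2$. As $d\ge3$, the indices $i(n-2),i(n-1),i(n)$ are distinct, so there is $q\in\{n-2,n-1\}$ with $k=i(q)\notin\{i(n),i(p)\}$. Then $a^j_{n,k}=y^j_q$, while $a^j_{p,k}=y^j_{q'}$ for some $q'\le p-1\le n-3<q$.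
\end{proof}

\subsection{The coefficient}

Let $\varepsilon=\frac1{20N}$ and $K=\max\{|\log(\Delta/2)|,|\log A|\}$, so that $|\log z|\le K$ for $\Delta/2\le z\le A$. For $\delta\in(0,1)$ put
\[
L=\log(1/\delta),\qquad R=1/\delta,\qquad\kappa^2=2L/h,
\]
and fix $\delta$ so small that
\begin{equation}\label{eq:delta}
2N\delta^{\varepsilon^2}\le\alpha,\qquad K+\log2\le\varepsilon L,\qquad\sqrt\delta\le w,\qquad2\delta\le w .
\end{equation}
For $j\in\mathcal J$ and $0\le n\le N-1$ define
\[
u^j_n(x)=\kappa\,b_R(x_{i(n)}-y^j_n)\,\gamma^j_n(x)\,\chi^j_n(x),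
\]
where the \emph{gate} $\gamma^j_n$ and the \emph{localizer} $\chi^j_n$ are
\begin{gather*}
\gamma^j_0=1,\qquad\gamma^j_n(x)=\varphi\Big(\frac{x_{i(n-1)}-y^j_{n-1}}\delta\Big)\quad(n\ge1),\\
\chi^j_n=1-(1-\psi^j_n)(1-\psi^j_{n+1})\quad(n\le N-2),\qquad\chi^j_{N-1}=\psi^j_{N-1}.
\end{gather*}
Put $u^j_n=0$ for $n<0$ and for $n\ge N$, and let
\[
\sigma=\mathrm{diag}(\sigma_1,\dots,\sigma_d),\qquad\sigma_k=\sum_{j\in\mathcal J}\ \sum_{n:\,i(n)=k}u^j_n .
\]
Each $u^j_n$ is a product of smooth bounded functions with bounded derivatives of all orders, so $\sigma$ is a smooth diagonal coefficient, independent of $t$.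

The term $u^j_n$ drives coordinate $i(n)$ towards $y^j_n$. Its gate is closed until the previous move has come within $2\delta$ of its target, and fully open once that move is within $\delta$. The localizer takes values in $[0,1]$, equals $1$ on $T^j_n\cup T^j_{n+1}$ and vanishes outside $U^j_n\cup U^j_{n+1}$ (for $n=N-1$, omit the tubes with index $N$). It covers two tubes for the reason seen in Example~\ref{ex:clock}: as soon as the gate $\gamma^j_{n+1}$ opens a little, coordinate $i(n+1)$ starts to move and may take the process out of $T^j_n$, along $T^j_{n+1}$, and there move $n$ must continue until the gate is fully open.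

\begin{lemma}\label{lem:local}
Let $x\in T^j_n$.
\begin{enumerate}
\item[(a)] If $u^l_p(x)\ne0$, then $l=j$ and $n-2\le p\le n+1$.
\item[(b)] $\chi^j_n(x)=1$, and $\chi^j_{n-1}(x)=1$ if $n\ge1$.
\item[(c)] $u^j_{n+1}(x)=0$ if $|x_{i(n)}-y^j_n|\ge2\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a), $x$ lies in $U^j_n$ and in $U^l_p\cup U^l_{p+1}$, so Lemma~\ref{lem:disjoint} gives $l=j$ and $|n-p|\le1$ or $|n-p-1|\le1$. Part (b) was noted above, and in (c) either $n+1=N$ or $\gamma^j_{n+1}(x)=0$.
\end{proof}

\subsection{Stages}

Start $X$ at $a^j_0$ and drop the superscript $j$. Put $D_q=X^{i(q)}-y_q$ for $-d\le q\le N-1$. The deterministic slots are replaced by random ones: let $\tau_q=0$ for $q\le0$,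
\[
\tau_{n+1}=\inf\{t\ge\tau_n:|D_n(t)|\le2\delta\}\quad(0\le n\le N-1),\qquad\tau_q=\infty\quad(q>N),
\]
and call $[\tau_n,\tau_{n+1})$, $0\le n\le N-1$, \emph{stage $n$}. Thus $\tau_{n+1}$ is the time at which the gate $\gamma_{n+1}$ can begin to open. Lemma~\ref{lem:local} describes $\sigma$ only inside the tubes, and that $X$ stays in the tubes is part of what we have to prove. We therefore stop when it fails. Let $\zeta_n=\inf\{t\ge\tau_n:X_t\notin T_n\}$ and
\[
\zeta=\tau_N\wedge\min\{\zeta_n:0\le n\le N-1,\ \zeta_n<\tau_{n+1}\},\qquad\lambda_q=\tau_{q+d}\wedge\zeta\quad(-d\le q\le N-1),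
\]
with $\min\emptyset=\infty$. These are stopping times, since $\{\zeta_n<\tau_{n+1}\}\in\mathcal F_{\zeta_n}$. If $t<\zeta$, then $t<\tau_N$, so $t$ lies in exactly one stage $p$, and $X_t\in T_p$, for otherwise $\zeta_p\le t<\tau_{p+1}$ and $\zeta\le t$.

Coordinate $i(q)$ is meant to have the target $y_q$ from the time $\tau_q$ until its next move starts at the time $\tau_{q+d}$. The next lemma says that no other term acts on it during this period.

\begin{lemma}\label{lem:oneterm}
Let $-d\le q\le N-1$. Then $\sigma_{i(q)}(X_t)=u_q(X_t)$ for $\tau_q\le t<\lambda_q$. If $q<0$, then $D_q(t)=0$ for all finite $t\le\lambda_q$.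
\end{lemma}

\begin{proof}
Let $t$ lie in stage $p$. From $\tau_q\le t<\tau_{p+1}$ and $\tau_p\le t<\tau_{q+d}$ we get $q\le p\le q+d-1$. Let $u_{q'}$ be a term of $\sigma_{i(q)}$ that does not vanish at $X_t\in T_p$. By Lemma~\ref{lem:local}(a) it belongs to chain $j$, and $q'\equiv q\pmod d$ with $p-2\le q'\le p+1$. Then $q-d<q-2\le q'\le q+d$, where the strict inequality uses $d\ge3$, so $q'\in\{q,q+d\}$. If $q'=q+d$, then $q+d\le p+1\le q+d$, so $q'=p+1$; but $|D_p(t)|>2\delta$ in stage $p$, and $u_{p+1}(X_t)=0$ by Lemma~\ref{lem:local}(c). Hence only $u_q$ can be nonzero. If $q<0$, then $u_q=0$ and $D_q(0)=a_{0,i(q)}-y_q=0$, and Lemma~\ref{lem:linear} with $g=0$ gives the last claim.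
\end{proof}

\subsection{Clocks and distances}

For $0\le n\le N-1$ let $g_n(s)=1_{[\tau_n,\lambda_n)}(s)\,\varphi(D_n(s)/R)\,\gamma_n(X_s)\,\chi_n(X_s)\in[0,1]$ and
\[
M^n_t=\kappa\int_0^tg_n(s)\,dW^{i(n)}_s,\qquad C_n(t)=\frac1h\int_0^tg_n(s)^2\,ds,\qquad\Xi_n=\sup_{t\ge0}\mathcal E(M^n)_t .
\]
The \emph{clock} $C_n$ is nondecreasing, vanishes on $[0,\tau_n]$, and measures in units of $h$ how long move $n$ has been running at full strength; $\langle M^n\rangle=\kappa^2hC_n=2LC_n$. By Lemma~\ref{lem:oneterm}, $\sigma_{i(n)}(X_t)=D_n(t)\cdot\kappa g_n(t)$ on $[\tau_n,\lambda_n)$, so Lemma~\ref{lem:linear} gives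
\begin{equation}\label{eq:stage}
D_n(t)=D_n(\tau_n)\,\mathcal E(M^n)_t=D_n(\tau_n)\,\exp\big(M^n_t-LC_n(t)\big)\qquad(\tau_n\le t\le\lambda_n,\ t<\infty).
\end{equation}
By Lemma~\ref{lem:max}, $\mathbb P(\Xi_n>x)\le1/x$.

By the Dambis--Dubins--Schwarz theorem \cite[Theorems V.1.6--1.7]{RY}, on an enlarged space $M^n$ is a Brownian motion evaluated at the time $2LC_n$. One therefore expects it to be negligible against the drift $LC_n$ on the scale $L$, so that $|D_n|\approx\delta^{C_n}$. Lemma~\ref{lem:max} makes this precise directly. Let
\[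
H=\big\{|M^n_t|\le\varepsilon L\,(1+C_n(t))\ \text{ for all }t\ge0\text{ and }0\le n\le N-1\big\}.
\]
If $\pm M^n_t>\varepsilon L(1+C_n(t))$, then $\mathcal E(\pm\varepsilon M^n)_t=\exp(\pm\varepsilon M^n_t-\varepsilon^2LC_n(t))>e^{\varepsilon^2L}=\delta^{-\varepsilon^2}$. Hence $\mathbb P(H^c)\le2N\delta^{\varepsilon^2}\le\alpha$ by \eqref{eq:delta}. From here on the argument is pathwise on $H$.

\begin{lemma}\label{lem:clock}
Let $0\le n\le N-1$. On $H$, suppose that $\tau_n<\infty$ and $\Delta/2\le|D_n(\tau_n)|\le A$. Then for every finite $t$ with $\tau_n\le t\le\lambda_n$: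
\begin{enumerate}
\item[(i)] $|D_n(t)|<R$;
\item[(ii)] if $|D_n(t)|\le2\delta$, then $C_n(t)\ge1-3\varepsilon$;
\item[(iii)] if $C_n(t)\ge1-3\varepsilon$, then $|D_n(t)|\le w$;
\item[(iv)] if $C_n(t)\ge1+4\varepsilon$, then $|D_n(t)|\le\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $C=C_n(t)$ and $|D_n(t)|=\delta^\ell$. By \eqref{eq:stage}, $\ell=C-M^n_t/L-\log|D_n(\tau_n)|/L$, so $|\ell-C|\le\varepsilon(1+C)+K/L$ on $H$. Since $K/L\le\varepsilon$,
\[
(1-\varepsilon)C-2\varepsilon\ \le\ \ell\ \le\ (1+\varepsilon)C+\varepsilon+K/L .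
\]
(i) We have $\ell\ge-2\varepsilon>-1$, so $|D_n(t)|<\delta^{-1}=R$.
(ii) Here $\ell\ge1-(\log2)/L$, so $(1+\varepsilon)C\ge1-\varepsilon-(K+\log2)/L\ge1-2\varepsilon\ge(1+\varepsilon)(1-3\varepsilon)$.
(iii) Here $\ell\ge(1-\varepsilon)(1-3\varepsilon)-2\varepsilon\ge1-6\varepsilon\ge\frac12$, so $|D_n(t)|\le\sqrt\delta\le w$.
(iv) Here $\ell\ge(1-\varepsilon)(1+4\varepsilon)-2\varepsilon=1+\varepsilon(1-4\varepsilon)\ge1$.
\end{proof}

Parts (iii) and (iv) are needed in this form, in terms of the monotone quantity $C_n$, because $|D_n|$ itself is not monotone: after the time $\tau_{n+1}$ it may rise above $2\delta$ again and close the gate $\gamma_{n+1}$ for a while.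

\subsection{The induction over stages}

\begin{lemma}\label{lem:induction}
On $H$, the following statement $I(n)$ holds for each $0\le n\le N$.
\begin{enumerate}
\item[(a)] $\tau_n<\infty$, $\tau_n\le\zeta$, and $|\tau_n-nh|\le11n\varepsilon h$.
\item[(b)] $|X_{\tau_n}-a_n|\le w$.
\item[(c)] $\Delta/2\le|D_q(\tau_q)|\le A$ for $0\le q\le n-1$.
\item[(d)] $C_{n-1}(\tau_n)\ge1-3\varepsilon$ if $n\ge1$, and $C_q(\tau_n)\ge1+4\varepsilon$ for $0\le q\le n-2$.
\end{enumerate}
Moreover, for $0\le n\le N-1$,
\begin{equation}\label{eq:rest}
|D_q(t)|\le w\qquad(\tau_n\le t\le\tau_{n+1},\ n-d<q<n).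
\end{equation}
\end{lemma}

\begin{proof}
$I(0)$ holds because $\tau_0=0$ and $X_0=a_0$. Assume $I(n)$ with $n\le N-1$; we prove \eqref{eq:rest} and $I(n+1)$.

\emph{Step 1: the start of the stage.} By (b), $|X^{i(n)}_{\tau_n}-y_{n-d}|\le w$. Hence
\begin{equation}\label{eq:start}
\Delta/2\le\Delta-w\le|D_n(\tau_n)|\le|y_n-y_{n-d}|+w\le A .
\end{equation}
This gives (c) for $n+1$, and Lemma~\ref{lem:clock} applies to all indices $0\le q\le n$.

\emph{Step 2: the process stays in the tube $T_n$.} Let $t$ be finite with $\tau_n\le t\le\zeta\wedge\tau_{n+1}$, and let $n-d<q<n$. Since $q+d\ge n+1$, we have $\tau_q\le t\le\lambda_q$. If $q<0$, then $D_q(t)=0$ by Lemma~\ref{lem:oneterm}. If $q\ge0$, then $C_q(t)\ge C_q(\tau_n)\ge1-3\varepsilon$ by (d), and $|D_q(t)|\le w$ by Lemma~\ref{lem:clock}(iii). As $q$ varies, $k=i(q)$ runs through all indices $k\ne i(n)$, and $a_{n,k}=y_q$; so $|X^k_t-a_{n,k}|\le w$ for all $k\ne i(n)$. Suppose that $\zeta<\tau_{n+1}$. Then $\zeta<\tau_N$, and $\zeta$ lies in stage $n$ by (a). Each $\zeta_p$ in the minimum defining $\zeta$ lies in stage $p$, so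 $\zeta=\zeta_n$. By continuity $X_\zeta$ lies in the closure of the complement of $T_n$, that is, $|X^k_\zeta-a_{n,k}|\ge2w$ for some $k\ne i(n)$. This contradicts the bound just proved for $t=\zeta$. Hence $\zeta\ge\tau_{n+1}$, and \eqref{eq:rest} holds for finite $t$. Note that now $\lambda_q\ge\tau_{n+1}$ whenever $q+d\ge n+1$, in particular for $q\in\{n-2,n-1,n\}$, as $d\ge3$.

\emph{Step 3: the previous clock runs at full speed.} Let $n\ge1$ and $\tau_n\le t<\tau_{n+1}$. We claim that $g_{n-1}(t)=1$. We have $\tau_{n-1}\le t<\lambda_{n-1}$; the cutoff $\varphi(D_{n-1}(t)/R)$ is $1$ by Lemma~\ref{lem:clock}(i); and $\chi_{n-1}(X_t)=1$ by Lemma~\ref{lem:local}(b), since $X_t\in T_n$. For $n=1$ the gate is $\gamma_0=1$. For $n\ge2$ it is $\gamma_{n-1}(X_t)=\varphi(D_{n-2}(t)/\delta)$; here $t\le\lambda_{n-2}$ and $C_{n-2}(t)\ge1+4\varepsilon$ by (d), so $|D_{n-2}(t)|\le\delta$ by Lemma~\ref{lem:clock}(iv) and the gate is $1$. Therefore, for finite $t\in[\tau_n,\tau_{n+1}]$,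
\begin{equation}\label{eq:prev}
C_{n-1}(t)=C_{n-1}(\tau_n)+\frac{t-\tau_n}h\ge1-3\varepsilon+\frac{t-\tau_n}h .
\end{equation}

\emph{Step 4: the current clock runs at full speed after a short delay.} Let $\tau_n\le t<\tau_{n+1}$. Then $t<\lambda_n$, $\varphi(D_n(t)/R)=1$ by Lemma~\ref{lem:clock}(i), and $\chi_n(X_t)=1$ by Lemma~\ref{lem:local}(b), so $g_n(t)=\gamma_n(X_t)$. For $n=0$ this is $1$. For $n\ge1$ it is $\varphi(D_{n-1}(t)/\delta)$; if $t-\tau_n\ge7\varepsilon h$, then $C_{n-1}(t)\ge1+4\varepsilon$ by \eqref{eq:prev}, so $|D_{n-1}(t)|\le\delta$ by Lemma~\ref{lem:clock}(iv) and $g_n(t)=1$. Since $C_n(\tau_n)=0$ and $0\le g_n\le1$, for finite $t\in[\tau_n,\tau_{n+1}]$,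
\begin{equation}\label{eq:curr}
\frac{t-\tau_n}h-7\varepsilon\le C_n(t)\le\frac{t-\tau_n}h .
\end{equation}

\emph{Step 5: the end of the stage.} For $\tau_n\le t<\tau_{n+1}$ we have $|D_n(t)|>2\delta>\delta$, so $C_n(t)<1+4\varepsilon$ by Lemma~\ref{lem:clock}(iv), and $t-\tau_n<(1+11\varepsilon)h$ by \eqref{eq:curr}. Hence $\tau_{n+1}-\tau_n\le(1+11\varepsilon)h<\infty$. By continuity $|D_n(\tau_{n+1})|\le2\delta$, so $C_n(\tau_{n+1})\ge1-3\varepsilon$ by Lemma~\ref{lem:clock}(ii), and $\tau_{n+1}-\tau_n\ge(1-3\varepsilon)h$ by \eqref{eq:curr}. This proves (a) for $n+1$ and the first half of (d). For $n\ge1$, \eqref{eq:prev} gives $C_{n-1}(\tau_{n+1})\ge2(1-3\varepsilon)\ge1+4\varepsilon$, as $\varepsilon\le\frac1{10}$; for $q\le n-2$ the bound $C_q\ge1+4\varepsilon$ persists by monotonicity. Finally (b) holds for $n+1$: in the coordinates $k\ne i(n)$ by \eqref{eq:rest} and $a_{n+1,k}=a_{n,k}$, and in the coordinate $i(n)$ because $a_{n+1,i(n)}=y_n$ and $2\delta\le w$.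
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:chain} with homogeneous $\sigma$]
The errors of the clocks add up over the $N$ stages, and $\varepsilon=\frac1{20N}$ was chosen to absorb them: on $H$, $|\tau_n-nh|\le11N\varepsilon h<h$ for all $n\le N$. Let $t\in[0,(N-1)h]$. Then $t<\tau_N$, so $t$ lies in a stage $n\le N-1$, and $(n-1)h<\tau_n\le t<\tau_{n+1}<(n+2)h$ shows that $n\in[\frac th-2,\frac th+1]$. The first inequality in \eqref{eq:follow} is \eqref{eq:rest} with $w\le\alpha$. The second follows from \eqref{eq:stage}, which applies as $t<\tau_{n+1}\le\lambda_n$, and from the upper bound in \eqref{eq:start}.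
\end{proof}

This completes the proof of Proposition~\ref{prop:chain}, hence of Proposition~\ref{prop:cont} and Theorem~\ref{thm:main}.

\begin{remark}
The hypothesis $d\ge3$ entered in Lemma~\ref{lem:disjoint}, in Lemma~\ref{lem:oneterm} and in Step~3 above. For $d=2$, Lemma~\ref{lem:disjoint} is false, as Figure~\ref{fig:tubes} shows, and Step~3 breaks down because $i(n-2)=i(n)$: the coordinate that keeps the gate $\gamma_{n-1}$ open is the one that moves in stage $n$.
\end{remark}

\section{The class of all limits}\label{sec:class}

To make the coefficient elliptic we add a small independent noise. For a fixed Lipschitz coefficient and a fixed time horizon this perturbs the solution only slightly.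

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The implications (3)$\Rightarrow$(1)$\Rightarrow$(2) hold by definition, also for the homogeneous versions of (1) and (3). It remains to prove (2)$\Rightarrow$(3), with $\sigma_r$ independent of $t$ if $d\ge3$.

Let $Z^r$ be continuous processes converging to $X$, and fix $r$. Proposition~\ref{prop:cont} gives $d\hat X=\sigma(t,\hat X)\,dW$ with a smooth diagonal coefficient $\sigma$, independent of $t$ if $d\ge3$, and $\sup_{t\le r}\mathbb P(|\hat X_t-Z^r_t|>\frac1r)\le\frac1r$. On a further product extension let $W'$ be a $d$-dimensional Brownian motion independent of everything else, enlarge the filtration by $W'$, and for $\rho>0$ let $Y$ solve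
\[
dY=\sigma(t,Y)\,dW+\rho\,dW',\qquad Y_0=\hat X_0 .
\]
Let $\Lambda$ be a Lipschitz constant in $x$ for all $\sigma_k$, and let $f(t)=\mathbb E\sup_{s\le t}|Y_s-\hat X_s|^2$, which is finite as $\sigma$ is bounded. The martingale $Y^k-\hat X^k$ starts at $0$ and has quadratic variation $\int_0^t(\sigma_k(s,Y_s)-\sigma_k(s,\hat X_s))^2ds+\rho^2t$. Doob's $L^2$ inequality, summed over $k$, gives $f(t)\le4d\Lambda^2\int_0^tf(s)\,ds+4d\rho^2t$, and Gronwall's lemma gives $f(r)\le4d\rho^2re^{4d\Lambda^2r}$. Choose $\rho=\rho_r>0$ with $r^2f(r)\le\frac1r$ and write $Y^r=Y$. By Chebyshev's inequality, $\sup_{t\le r}\mathbb P(|Y^r_t-Z^r_t|>\frac2r)\le\frac2r$, so $Y^r$ converges to $X$ by Lemma~\ref{lem:slutsky}.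

It remains to write $Y$ as the solution of an equation with a diagonal elliptic coefficient. Let $\tilde\sigma_k=\sqrt{\sigma_k^2+\rho^2}\ge\rho$ and
\[
\tilde W^k_t=\int_0^t\frac{\sigma_k(s,Y_s)}{\tilde\sigma_k(s,Y_s)}\,dW^k_s+\int_0^t\frac{\rho}{\tilde\sigma_k(s,Y_s)}\,dW'^k_s .
\]
These are continuous martingales with $\langle\tilde W^k\rangle_t=t$ and $\langle\tilde W^k,\tilde W^l\rangle=0$ for $k\ne l$, so $\tilde W$ is a $d$-dimensional Brownian motion in the given filtration by L\'evy's characterization, and $dY^k=\tilde\sigma_k(t,Y)\,d\tilde W^k$. The function $z\mapsto\sqrt{z^2+\rho^2}$ is smooth on $\mathbb R$ and $\sigma_k$ has bounded range, so $\tilde\sigma=\mathrm{diag}(\tilde\sigma_1,\dots,\tilde\sigma_d)\ge\rho I$ is a smooth diagonal coefficient, independent of $t$ if $\sigma$ is. Since $Y_0$ is bounded, $Y$ is a martingale diffusion as required in (3).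
\end{proof}

Recall that a function on $\mathbb R_+^k$ is of \emph{Baire class one} if it is the pointwise limit of a sequence of continuous functions.

\begin{corollary}\label{cor:baire}
Let $d\ge2$; for $d\ge3$ the approximating diffusions may be taken homogeneous.
\begin{enumerate}
\item[(1)] Every process that is right-continuous in probability, and every process that is left-continuous in probability, is a limit of martingale diffusions.
\item[(2)] A deterministic process $X_t=f(t)$ is a limit of martingale diffusions if and only if $f$ is of Baire class one.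
\item[(3)] If $X$ is a limit of martingale diffusions, then $(t_1,\dots,t_k)\mapsto\mathbb EF(X_{t_1},\dots,X_{t_k})$ is of Baire class one for each bounded continuous $F$. In particular $X_t=1_{\mathbb Q}(t)\,e_1$, with $e_1$ the first unit vector, is not a limit of martingale diffusions.
\end{enumerate}
\end{corollary}

\begin{proof}
(1) The right-continuous case is Theorem~\ref{thm:main}. In the left-continuous case sample to the left: let $Z^r$ interpolate linearly on $[\frac kr,\frac{k+1}r]$ from $X_{(k-1)^+/r}$ to $X_{k/r}$. This process is continuous. For $t\in[\frac kr,\frac{k+1}r)$ both sampling times lie in $[t-\frac2r,t]\cap\mathbb R_+$, so $Z^r_t\to X_t$ in probability for every $t\ge0$, and Theorem~\ref{thm:class} applies.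

(2) If $f$ is the pointwise limit of continuous functions $f_r$, apply Theorem~\ref{thm:class} to the deterministic continuous processes $f_r$. Conversely, let $X^r$ be continuous processes converging to $f$, and fix a coordinate $k$. The function $g_r(t)=\mathbb E\arctan X^{r,k}_t$ takes values in $(-\frac\pi2,\frac\pi2)$, is continuous by dominated convergence, and converges pointwise to $\arctan f_k(t)$. Hence the continuous functions $\tan g_r$ converge pointwise to $f_k$.

(3) If $X^r$ are continuous processes converging to $X$, then $\mathbb EF(X^r_{t_1},\dots,X^r_{t_k})$ is continuous in $(t_1,\dots,t_k)$ by dominated convergence and converges pointwise to $\mathbb EF(X_{t_1},\dots,X_{t_k})$; for unordered or repeated times, regard $F$ as a function of the values at the distinct times in increasing order. For $X_t=1_{\mathbb Q}(t)e_1$ and $F(x)=\varphi(2(x_1-1))$ we have $\mathbb EF(X_t)=1_{\mathbb Q}(t)$, and this function is not of Baire class one. Indeed, suppose that continuous functions $g_r$ converge to it pointwise. The closed sets $\{t:|g_r(t)-g_{r'}(t)|\le\frac13\text{ for all }r,r'\ge p\}$,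 $p\ge1$, cover $\mathbb R_+$, so by the Baire category theorem one of them contains a nondegenerate interval. On this interval $|g_p-1_{\mathbb Q}|\le\frac13$, so $g_p\ge\frac23$ on one dense subset and $g_p\le\frac13$ on another, which contradicts the continuity of $g_p$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lowther}
George Lowther, \emph{Limits Of One Dimensional Diffusions}, arXiv:0712.2428 (2007).

\bibitem{RY}
Revuz and Yor, \emph{Continuous Martingales and Brownian Motion}.

\end{thebibliography}
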